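\title{Efficiency, strategyproofness and proportionality are incompatible in budget aggregation with $\ell_p$ disutilities}

\begin{abstract}
A budget aggregation mechanism turns the ideal distributions of $n$ agents over $m$ alternatives into one distribution, and each agent measures the outcome by its $\ell_p$ distance from her ideal. We prove that for $1<p<\infty$, $m\ge 3$ and $n\ge 2$, an efficient and strategyproof mechanism never compromises between two camps: whenever exactly two distinct ideal distributions are reported, it selects one of them. Such a mechanism is not proportional. Together with the known cases $p=1$ and $p=\infty$, this shows that efficiency, strategyproofness and proportionality are incompatible for all $p\in[1,\infty]$ and $m,n\ge3$, as conjectured by Brandt, Greger, Segal-Halevi and Suksompong. For $1<p<\infty$ we also determine which camp wins, find the exact range of $(m,n)$ in which the impossibility holds, and show that for $m=3$ and odd $n$ an anonymous, efficient and strategyproof mechanism exists.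
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A group of agents has to divide a common budget among several alternatives. Each agent has a division that she considers ideal, and she likes an outcome less the farther it is from her ideal. A rule that chooses the division should not waste welfare, should not reward lying, and should give some weight to everybody. We ask whether one rule can do all three.

Let $N=\{1,\dots,n\}$ be the set of agents and $M=\{1,\dots,m\}$ the set of alternatives. We write $v(j)$ for the $j$-th coordinate of $v\in\mathbb R^M$ and $e_j$ for the $j$-th unit vector. The \emph{distributions} form the simplex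
\[
\Delta^m=\Bigl\{q\in\mathbb R^M_{\ge0}:\ \sum_{j\in M}q(j)=1\Bigr\},
\]
a convex set of dimension $m-1$. Agent $i$ has a \emph{peak} $x_i\in\Delta^m$, a \emph{profile} is a tuple $P=(x_1,\dots,x_n)$ of peaks, and a \emph{mechanism} is a function $f:(\Delta^m)^n\to\Delta^m$. No continuity is assumed. Fix $p\in[1,\infty]$. Under \emph{$\ell_p$ disutilities}, agent $i$ evaluates $q\in\Delta^m$ by $\|q-x_i\|_p$, and smaller is better.

\begin{definition}\label{def:axioms}
A distribution $q'$ \emph{dominates} $q$ at the profile $P$ if $\|q'-x_i\|_p\le\|q-x_i\|_p$ for all $i\in N$, with strict inequality for some $i$; and $q$ is \emph{efficient at $P$} if no distribution dominates it. A mechanism $f$ is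
\begin{itemize}
\item \emph{efficient} if $f(P)$ is efficient at $P$ for every profile $P$;
\item \emph{strategyproof} if $\|f(P)-x_i\|_p\le\|f(P')-x_i\|_p$ for every profile $P$, every agent $i$ and every profile $P'$ obtained from $P$ by replacing $x_i$ with some $x_i'\in\Delta^m$;
\item \emph{proportional} if $f(P)=\frac1n\sum_{i\in N}x_i$ whenever every peak is a unit vector;
\item \emph{anonymous} if $f(P)$ does not change when the peaks are permuted among the agents;
\item a \emph{dictatorship} if there is an agent $d$ with $f(P)=x_d$ for all $P$.
\end{itemize}
\end{definition}

Proportionality is a fairness condition due to Freeman, Pennock, Peters and Wortman Vaughan. It says that if every agent cares about a single alternative, then each alternative receives the fraction of agents who support it. It is a weak condition: it prescribes the value of $f$ at finitely many profiles only.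

Two simple mechanisms show the tension between the axioms.

\begin{example}\label{ex:basic}
A dictatorship is strategyproof, because the dictator obtains her peak and nobody else influences the outcome. It is efficient, because every other distribution is strictly worse for the dictator. For $m,n\ge2$ it is not proportional.

The mean $f(P)=\frac1n\sum_i x_i$ is proportional. For $p=2$ it is efficient, because it minimizes $q\mapsto\sum_i\|q-x_i\|_2^2$ and a dominating distribution would make this sum smaller. It is not strategyproof: for $n=2$, $x_1=\frac12(e_1+e_2)$ and $x_2=e_2$ the mean is $\frac14e_1+\frac34e_2$, while the report $e_1$ gives agent~$1$ exactly her peak.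
\end{example}

The two extreme exponents are understood. For $p=1$ and for $p=\infty$ it is known that no mechanism is efficient, strategyproof and proportional when $m\ge3$ and $n\ge3$. For $p=1$ these bounds are tight: such a mechanism exists when $m=2$ or $n=2$. For $p=\infty$ one exists when $m=2$, and also when $m=3$ and $n=2$. Brandt, Greger, Segal-Halevi and Suksompong \cite{BGSS} conjecture that the incompatibility of efficiency, strategyproofness and weak fairness conditions such as proportionality holds for every $1\le p\le\infty$ when $m\ge3$ and $n\ge3$. The problem that we solve is the case of proportionality: \emph{is it true that for every $p\in[1,\infty]$ and all $m,n\ge3$, no mechanism is efficient, strategyproof and proportional?}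

The extreme exponents suggest that the answer is yes and that three agents are needed. The first guess is right. The second is wrong: for $1<p<\infty$ the obstruction is already present for two agents, and it has little to do with the precise form of proportionality.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $m\ge3$ and $n\ge2$. If $f$ is efficient and strategyproof, then at every profile with exactly two distinct peaks, $f$ selects one of these two peaks. In particular, $f$ is not proportional.
\end{theorem}

Theorem~\ref{thm:main} covers $1<p<\infty$. For $p\in\{1,\infty\}$ we rely on the known impossibility results quoted above, which we do not reprove. Together they answer the question.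

\begin{corollary}\label{cor:conj}
For all $p\in[1,\infty]$, $m\ge3$ and $n\ge3$, no mechanism is efficient, strategyproof and proportional.
\end{corollary}

For $1<p<\infty$ the boundary of the impossibility is as follows.

\begin{theorem}\label{thm:range}
Let $1<p<\infty$. An efficient, strategyproof and proportional mechanism exists if and only if $m\le2$ or $n=1$.
\end{theorem}

Theorem~\ref{thm:main} leaves open which of the two peaks is selected. It depends only on who reports which peak. For a mechanism $f$, a coalition $\emptyset\ne S\subsetneq N$ and $x,y\in\Delta^m$, let $g_S(x,y)$ be the outcome of $f$ when all agents in $S$ report $x$ and all others report $y$. Call $S$ \emph{decisive} if $g_S(x,y)=x$ for all $x,y$.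

\begin{theorem}\label{thm:decisive}
Let $1<p<\infty$, $m\ge3$ and $n\ge2$.
\begin{enumerate}
\item[(a)] Let $f$ be efficient and strategyproof and let $\emptyset\ne S\subsetneq N$. Then either $g_S(x,y)=x$ for all $x,y$, or $g_S(x,y)=y$ for all $x,y$. Exactly one of $S$ and $N\setminus S$ is decisive, and every superset other than $N$ of a decisive coalition is decisive.
\item[(b)] For $n=2$, a mechanism is efficient and strategyproof if and only if it is a dictatorship.
\item[(c)] For even $n$, no anonymous mechanism is efficient and strategyproof.
\end{enumerate}
\end{theorem}

Part (c) raises the question whether anonymity alone is always fair enough to produce the impossibility. It is not.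

\begin{theorem}\label{thm:anon}
Let $1<p<\infty$, $m=3$ and let $n$ be odd. There is an anonymous, efficient and strategyproof mechanism.
\end{theorem}

Hence for $1<p<\infty$ and $m=3$ an anonymous, efficient and strategyproof mechanism exists if and only if $n$ is odd, and the phrase ``weak fairness conditions'' in the conjecture cannot be read as anonymity alone. We make no claim about anonymity for $m\ge4$ and odd $n$.

Section~\ref{sec:line} treats two alternatives, where compromise is possible, and shows what it looks like. Section~\ref{sec:reduce} reduces Theorem~\ref{thm:main} to a statement about two parties, Section~\ref{sec:plane} carries out the argument by hand in the Euclidean plane, and Section~\ref{sec:proof} gives the proof. Sections~\ref{sec:decisive} and~\ref{sec:anon} prove Theorems~\ref{thm:decisive} and~\ref{thm:anon}.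

\section{Two alternatives: medians with fixed entries}\label{sec:line}

The \emph{median} $\operatorname{med}(t_1,\dots,t_{2r-1})$ of an odd number of reals is the $r$-th smallest entry, counted with multiplicity; it is also the $r$-th largest. Both positive results of this paper rest on the fact that an entry cannot pull the median toward itself.

\begin{lemma}\label{lem:median}
Let $\mu=\operatorname{med}(t_1,\dots,t_{2r-1})$.
\begin{enumerate}
\item[(a)] At least $r$ entries are $\le\mu$ and at least $r$ entries are $\ge\mu$. If at most $r-1$ entries are $<\lambda$, then $\mu\ge\lambda$; if at most $r-1$ entries are $>\lambda$, then $\mu\le\lambda$.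
\item[(b)] If $\mu'$ is the median after $t_i$ is replaced by any real number, then $t_i\le\mu\le\mu'$, or $t_i\ge\mu\ge\mu'$, or $t_i=\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first sentence is read off the sorted list. If $\mu<\lambda$, then the at least $r$ entries that are $\le\mu$ are $<\lambda$; the last claim is the mirror image.

(b) Let $t_i<\mu$. At most $r-1$ entries are $<\mu$, and $t_i$ is one of them, so replacing it does not increase their number. By (a), $\mu'\ge\mu$. The case $t_i>\mu$ is the mirror image.
\end{proof}

\begin{proposition}\label{prop:exist}
Let $1<p<\infty$. If $m\le2$ or $n=1$, there is an efficient, strategyproof and proportional mechanism.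
\end{proposition}

\begin{proof}
For $n=1$ take $f(x_1)=x_1$. For $m=1$ the simplex is a single point. Let $m=2$. Identify $q\in\Delta^2$ with $q(1)\in[0,1]$ and put $t_i=x_i(1)$. Then $\|q-x_i\|_p=2^{1/p}|q(1)-t_i|$, so agents compare outcomes by distance on the line. The plain median of the peaks is not proportional, since at unit-vector profiles it returns $0$ or $1$. We repair this by adding $n-1$ fixed entries at the values that proportionality asks for:
\[
f(P)=\mu=\operatorname{med}\Bigl(t_1,\dots,t_n,\tfrac1n,\dots,\tfrac{n-1}n\Bigr),
\]
the $n$-th smallest of $2n-1$ numbers.

\emph{Strategyproof.} In each case of Lemma~\ref{lem:median}(b), $|\mu'-t_i|\ge|\mu-t_i|$.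

\emph{Efficient.} Only the $n-1$ fixed entries can lie below $\min_it_i$ or above $\max_it_i$, so $\min_it_i\le\mu\le\max_it_i$ by Lemma~\ref{lem:median}(a). Every point above $\mu$ is strictly worse for an agent with minimal peak, and every point below $\mu$ is strictly worse for an agent with maximal peak.

\emph{Proportional.} With $k$ peaks at $1$ and $n-k$ at $0$, the sorted list consists of $n-k$ zeros, then $\frac1n,\dots,\frac{n-1}n$, then $k$ ones. Its $n$-th entry is $0$ for $k=0$, the $k$-th fixed entry $\frac kn$ for $1\le k\le n-1$, and $1$ for $k=n$.
\end{proof}

\begin{example}\label{ex:phantom}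
For $m=n=2$ the mechanism is $f(x,y)=\operatorname{med}(x,y,\frac12)$. It compromises on the region $x<\frac12<y$, where the outcome is $\frac12$. There the distance $\frac12-x$ of the first agent from the outcome depends only on $x$, the distance $y-\frac12$ of the second depends only on $y$, and the two add up to $|x-y|$. We will see that every compromise is forced into this shape, and that the shape does not exist in dimension two or more.
\end{example}

\section{Reduction to two parties}\label{sec:reduce}

From now on $1<p<\infty$ and $m\ge3$. We write $X=\Delta^m$, let $E=\{v\in\mathbb R^M:\sum_jv(j)=0\}$ be the space of differences of distributions, so that $\dim E=m-1\ge2$, and write $\|\cdot\|$ for the $\ell_p$ norm on $E$. We use two properties of this norm.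

\emph{Strict convexity.} If $a,b\ne0$ and $\|a+b\|=\|a\|+\|b\|$, then $a=cb$ for some $c>0$. This is the equality case of Minkowski's inequality for $1<p<\infty$.

\emph{Smoothness.} The norm is $C^1$ on $E\setminus\{0\}$, because $v\mapsto\sum_j|v(j)|^p$ is $C^1$ for $p>1$ and positive there. Let $J_v\in E^*$ be the derivative of the norm at $v\ne0$. Differentiating the identity $\|cv\|=|c|\,\|v\|$ in $v$, and in $c$ at $c=1$, gives
\begin{equation}\label{eq:J}
J_{cv}=\operatorname{sgn}(c)\,J_v\quad(c\ne0),\qquad J_v(v)=\|v\|.
\end{equation}
For $p=2$, $J_v$ is the inner product with $v/\|v\|$.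

Efficiency is hard to describe at a general profile. With two peaks it confines the outcome to a segment, so that the outcome is described by a single number.

\begin{lemma}\label{lem:segment}
Let every peak of $P$ be $x$ or $y$, and let both occur (possibly $x=y$). Then every distribution that is efficient at $P$ lies in the segment $[x,y]$.
\end{lemma}

\begin{proof}
If $x=y$, then $x$ dominates every other distribution. Let $x\ne y$, $D=\|y-x\|$ and $q\in X\setminus[x,y]$, and put $\alpha=\|q-x\|>0$, $\beta=\|y-q\|>0$. The triangle inequality gives $\alpha+\beta\ge D$. Equality would give $q-x=c(y-q)$ with $c>0$ by strict convexity, that is, $q=\frac{1}{1+c}x+\frac{c}{1+c}y\in[x,y]$. So $\alpha+\beta>D$. Let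
\[
q'=x+\frac{\min(\alpha,D)}D\,(y-x)\in[x,y]\subseteq X .
\]
Then $\|q'-x\|=\min(\alpha,D)\le\alpha$ and $\|q'-y\|=\max(D-\alpha,0)<\beta$. Agents with peak $x$ are no worse off at $q'$ and agents with peak $y$ are strictly better off, so $q'$ dominates $q$.
\end{proof}

Strategyproofness speaks about one agent, whereas we want to move all agents with a common peak at once. This is possible because they all measure distance from the same point, so the inequalities for single agents can be chained.

\begin{lemma}\label{lem:chain}
Let $f$ be strategyproof, let all agents of a set $T\subseteq N$ have peak $x$ in $P$, and let $P'$ differ from $P$ only in the peaks of agents in $T$. Then $\|f(P)-x\|\le\|f(P')-x\|$.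
\end{lemma}

\begin{proof}
Pass from $P=P^0$ to $P'=P^{|T|}$ through profiles $P^1,P^2,\dots$ by changing the peaks of the agents in $T$ one at a time. The agent who changes between $P^{l-1}$ and $P^l$ still has peak $x$ in $P^{l-1}$, so strategyproofness at $P^{l-1}$ gives $\|f(P^{l-1})-x\|\le\|f(P^l)-x\|$. Chain these inequalities.
\end{proof}

\begin{definition}\label{def:rule}
A \emph{two-party rule} is a function $g:X\times X\to X$ such that for all $x,x',y,y'\in X$:
\begin{enumerate}
\item[(i)] $g(x,y)\in[x,y]$;
\item[(ii)] $\|g(x,y)-x\|\le\|g(x',y)-x\|$;
\item[(iii)] $\|g(x,y)-y\|\le\|g(x,y')-y\|$.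
\end{enumerate}
\end{definition}

If $f$ is efficient and strategyproof and $\emptyset\ne S\subsetneq N$, then $g_S$ is a two-party rule: (i) is Lemma~\ref{lem:segment}, and (ii) and (iii) are Lemma~\ref{lem:chain} with $T=S$ and $T=N\setminus S$. The heart of the paper is the following statement.

\begin{proposition}\label{prop:key}
Every two-party rule $g$ satisfies $g(x,y)\in\{x,y\}$ for all $x,y\in X$.
\end{proposition}

\section{The argument in the Euclidean plane}\label{sec:plane}

Let $m=3$ and $p=2$, so that $X$ is an equilateral triangle in the Euclidean plane. Suppose that a two-party rule $g$ compromises, $g(x,y)\notin\{x,y\}$, for all $x$ in a disk $V$ and all $y$ in a disk $W$ in the interior of the triangle. In this section only, assume also that $g$ is differentiable on $V\times W$.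

Fix $x\in V$ and use polar coordinates centered at $x$. By (i), the report $y=(r,\theta)$ leads to an outcome $(\varphi(r,\theta),\theta)$ on the same ray, with $0<\varphi(r,\theta)<r$. If the second party has peak $(r,\theta)$ and reports $(r',\theta')$, the law of cosines gives the squared distance from her peak to the outcome:
\[
F(r',\theta')=r^2+\varphi(r',\theta')^2-2r\,\varphi(r',\theta')\cos(\theta'-\theta).
\]
By (iii), $F$ is minimal at $(r',\theta')=(r,\theta)$. Its partial derivatives there are
\[
2(\varphi-r)\,\partial_r\varphi\qquad\text{and}\qquad 2(\varphi-r)\,\partial_\theta\varphi+2r\varphi\sin0 .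
\]
Since $\varphi\ne r$, both $\partial_r\varphi$ and $\partial_\theta\varphi$ vanish, and $\varphi$ is constant on $W$. The reason is visible in the term $\sin 0$. Turning the ray moves the outcome sideways, which costs the second party nothing to first order. If some small change of report altered $\varphi$ to first order, then this change or the opposite one would bring the outcome closer. So the outcomes that she can reach from $W$ lie on a circle around $x$ (Figure~\ref{fig:arc}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[dashed] (8:4.1) circle (0.95);
\node at (5.3,0.7) {$W$};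
\draw (0,0) -- (0:3.8);
\draw (0,0) -- (15:4.4);
\draw[thick] (-9:2) arc (-9:24:2);
\fill (0,0) circle (1.3pt) node[left] {$x$};
\fill (0:3.8) circle (1.3pt) node[right] {$y$};
\fill (15:4.4) circle (1.3pt) node[right] {$y'$};
\fill (0:2) circle (1.3pt) node[below right] {$g(x,y)$};
\fill (15:2) circle (1.3pt) node[above left] {$g(x,y')$};
\end{tikzpicture}
\caption{A region of compromise with the report $x$ of the first party fixed. Efficiency puts the outcome on the segment from $x$ to the second report. Strategyproofness for the second party forces all outcomes for reports in $W$ onto one circle around $x$.}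
\label{fig:arc}
\end{figure}

Thus $\|g(x,y)-x\|=a(x)$ on $V\times W$ for some function $a$. Exchanging the parties gives $\|g(x,y)-y\|=b(y)$, and since the outcome lies on the segment, $\|x-y\|=a(x)+b(y)$. This is the shape of Example~\ref{ex:phantom}. To see that it is impossible in the plane, let $r=\|x-y\|$, let $w$ be perpendicular to $y-x$ of small length $\varepsilon>0$, and put $x'=x+w$, $y'=y+w$. In the rectangle $x,y,y',x'$, the two sides $xy$, $x'y'$ and the two diagonals $xy'$, $x'y$ have the same total length $a(x)+a(x')+b(y)+b(y')$. That is, $2r=2\sqrt{r^2+\varepsilon^2}$, which is false.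

Three things must be supplied for a proof. The rule $g$ is not known to be differentiable or even continuous; we will derive Lipschitz bounds from (ii) and (iii), which make the region of compromise open and give derivatives almost everywhere. The law of cosines is replaced by the derivative $J_v$. And Pythagoras' theorem is replaced by strict convexity.

\section{No compromise between two peaks}\label{sec:proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Put $h(x,y)=\|g(x,y)-x\|$ and $k(x,y)=\|g(x,y)-y\|$. By (i),
\begin{equation}\label{eq:sum}
h(x,y)+k(x,y)=\|x-y\|.
\end{equation}
We have to show that $U=\{(x,y)\in X\times X:\ h(x,y)>0,\ k(x,y)>0\}$ is empty.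

\medskip\noindent\emph{Step 1: $h$ and $k$ are Lipschitz.}
Property (iii) says that $k(x,y)$ is the distance from $y$ to the set $g(x,X)$ of outcomes that the second party can reach, and the distance to a fixed set is $1$-Lipschitz. Explicitly,
\[
k(x,y)\le\|g(x,y')-y\|\le k(x,y')+\|y-y'\|,
\]
and exchanging $y$ and $y'$ gives $|k(x,y)-k(x,y')|\le\|y-y'\|$. In the same way (ii) gives $|h(x,y)-h(x',y)|\le\|x-x'\|$. Identity \eqref{eq:sum} transfers each bound to the other function: $h=\|x-y\|-k$ is $2$-Lipschitz in $y$, and $k$ is $2$-Lipschitz in $x$. Hence
\[
|h(x,y)-h(x',y')|\le\|x-x'\|+2\|y-y'\|,\qquad |k(x,y)-k(x',y')|\le2\|x-x'\|+\|y-y'\|.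
\]
So $U$ is relatively open in $X\times X$. Suppose that $U\neq\emptyset$. Then there are nonempty sets $V,W\subseteq X$, each the intersection of $X$ with an open ball and hence convex and relatively open, such that $V\times W\subseteq U$. By \eqref{eq:sum}, $x\ne y$ for $x\in V$, $y\in W$.

\medskip\noindent\emph{Step 2: for fixed $x\in V$, the function $h(x,\cdot)$ is constant on $W$.}
A Lipschitz function of several variables is awkward to differentiate, so we restrict it to a segment and use a fact from one variable: a Lipschitz function on an interval is differentiable almost everywhere and is the integral of its derivative. Let $y_0,y_1\in W$ and $y_t=(1-t)y_0+ty_1\in W$ for $t\in[0,1]$. As in polar coordinates, we split the outcome into a length and a direction: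
\[
\varphi(t)=h(x,y_t),\qquad v(t)=\frac{y_t-x}{\|y_t-x\|},\qquad z(t)=g(x,y_t)=x+\varphi(t)\,v(t),
\]
where the last equality is (i). The function $\varphi$ is Lipschitz by Step~1. The map $v$ is differentiable, because $y_t-x$ is affine in $t$ and never zero and the norm is smooth.

Let $t\in(0,1)$ be a point where $\varphi$ is differentiable. Then $z$ is differentiable at $t$, with $z'(t)=\varphi'(t)v(t)+\varphi(t)v'(t)$. By (iii) for the peak $y_t$, the function $s\mapsto\|z(s)-y_t\|$ on $[0,1]$ is minimal at the interior point $s=t$. There
\[
z(t)-y_t=\bigl(\varphi(t)-\|y_t-x\|\bigr)v(t)=-k(x,y_t)\,v(t)\ne0 ,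
\]
by \eqref{eq:sum} and because $(x,y_t)\in U$. So the chain rule applies, the derivative at $s=t$ vanishes, and \eqref{eq:J} gives
\[
0=J_{z(t)-y_t}\bigl(z'(t)\bigr)=-J_{v(t)}\bigl(z'(t)\bigr)=-\varphi'(t)\,J_{v(t)}\bigl(v(t)\bigr)-\varphi(t)\,J_{v(t)}\bigl(v'(t)\bigr).
\]
Here $J_{v(t)}(v(t))=\|v(t)\|=1$ by \eqref{eq:J}. The last term is the cost of moving sideways, and it vanishes: differentiating $\|v(s)\|\equiv1$ at $s=t$ gives $J_{v(t)}(v'(t))=0$. Hence $\varphi'(t)=0$ for almost every $t$, so $\varphi(0)=\varphi(1)$, that is, $h(x,y_0)=h(x,y_1)$.

\medskip\noindent\emph{Step 3: the distance separates.}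
The function $\tilde g(y,x)=g(x,y)$ is again a two-party rule, with (ii) and (iii) exchanged, and its functions $h$ and $k$ are the functions $k$ and $h$ of $g$. Step~2 for $\tilde g$ on $W\times V$ shows that $k(\cdot,y)$ is constant on $V$ for each $y\in W$. So there are functions $a:V\to\mathbb R$ and $b:W\to\mathbb R$ with $h(x,y)=a(x)$ and $k(x,y)=b(y)$ on $V\times W$, and by \eqref{eq:sum}
\begin{equation}\label{eq:sep}
\|x-y\|=a(x)+b(y)\qquad\text{for all }x\in V,\ y\in W.
\end{equation}

\medskip\noindent\emph{Step 4: the distance does not separate.}
Without a notion of perpendicular, the rectangle of Section~\ref{sec:plane} becomes a parallelogram. The relative interior of $X$ is dense in $X$, so we can choose $x\in V$ and $y\in W$ in the relative interior; then $x+w\in V$ and $y+w\in W$ for all sufficiently short $w\in E$. Let $d=y-x\ne0$. Since $\dim E\ge2$, we can take such a $w$ that is not a multiple of $d$. Put $x'=x+w$ and $y'=y+w$. By \eqref{eq:sep},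
\[
\|y'-x\|+\|y-x'\|=a(x)+a(x')+b(y)+b(y')=\|y-x\|+\|y'-x'\|,
\]
that is, $\|d+w\|+\|d-w\|=2\|d\|=\|(d+w)+(d-w)\|$. The vectors $d\pm w$ are nonzero. Strict convexity gives $d+w=c(d-w)$ with $c>0$, so $w=\frac{c-1}{c+1}\,d$, a contradiction.

Hence $U=\emptyset$: for all $x,y$ we have $h(x,y)=0$ or $k(x,y)=0$, which means $g(x,y)=x$ or $g(x,y)=y$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:range}]
Let $P$ have exactly two distinct peaks $x$ and $y$, and let $S$ be the set of agents with peak $x$. Then $\emptyset\ne S\subsetneq N$ and $f(P)=g_S(x,y)\in\{x,y\}$ by Proposition~\ref{prop:key}. At the profile in which agent $1$ has peak $e_1$ and the other $n-1\ge1$ agents have peak $e_2$, proportionality requires the outcome $\frac1ne_1+\frac{n-1}ne_2\notin\{e_1,e_2\}$. So $f$ is not proportional. This proves Theorem~\ref{thm:main}, and with it the ``only if'' part of Theorem~\ref{thm:range}. The ``if'' part is Proposition~\ref{prop:exist}.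
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
\leavevmode
\begin{enumerate}
\item[(a)] In this proof $m\ge3$ enters only in Step~4, through the choice of $w$. For $m=2$, Example~\ref{ex:phantom} solves \eqref{eq:sep}.
\item[(b)] Strict convexity enters in Lemma~\ref{lem:segment} and in Step~4, and both fail for $p\in\{1,\infty\}$. Let $x=(1,0,0)$, $y=(0,\frac12,\frac12)$ and $q=(\frac12,\frac12,0)\notin[x,y]$. For both exponents $\|q-x\|_p+\|q-y\|_p=\|x-y\|_p$, namely $1+1=2$ and $\frac12+\frac12=1$. A distribution dominating $q$ would violate the triangle inequality, so $q$ is efficient. Moreover, near a pair with $x(j)\ne y(j)$ for all $j$, the signs $\sigma_j$ of $x(j)-y(j)$ are constant, so $\|x-y\|_1=\sum_j\sigma_jx(j)-\sum_j\sigma_jy(j)$ has the form \eqref{eq:sep}. The conclusion for $n=2$ fails as well, by the known existence results for $p=1$, $n=2$ and for $p=\infty$, $m=3$, $n=2$.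
\item[(c)] Smoothness enters only in Step~2.
\item[(d)] Both parties are needed. For $\rho>0$, let $g(x,y)$ be the point of $[x,y]$ at distance $\min(\rho,\|y-x\|)$ from $x$. It satisfies (i), and it satisfies (iii) because every outcome $z$ has $\|z-x\|\le\rho$ and therefore $\|z-y\|\ge\max(\|y-x\|-\rho,0)$. It compromises whenever $\|y-x\|>\rho$.
\item[(e)] Nothing else about the simplex or the $\ell_p$ norm was used. The proof needs only that $X$ is convex of dimension at least $2$ and that the norm on its finite-dimensional direction space is smooth and strictly convex.
\item[(f)] The only consequence of proportionality that was used is that at \emph{some} profile with exactly two distinct peaks the outcome is not one of them. Every condition with this consequence is incompatible with efficiency and strategyproofness when $1<p<\infty$, $m\ge3$ and $n\ge2$.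
\end{enumerate}
\end{remark}

\section{Decisive coalitions}\label{sec:decisive}

By Proposition~\ref{prop:key} one party wins at each pair $(x,y)$. The winner could a priori depend on the pair. It does not, because $h$ and $k$ are continuous and a convex set of dimension at least $2$ stays connected when a point is removed.

\begin{proof}[Proof of Theorem~\ref{thm:decisive}]
(a) Let $g=g_S$, with $h$ and $k$ as in Section~\ref{sec:proof}. A pair $(x,y)$ with $x\ne y$ has \emph{type 1} if $h(x,y)=0$ and \emph{type 2} if $k(x,y)=0$. By Proposition~\ref{prop:key} it has at least one type, and by \eqref{eq:sum} it does not have both.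

For $x\in X$ the set $X\setminus\{x\}$ is path connected. Indeed, let $y,y'\in X\setminus\{x\}$. If $x\notin[y,y']$, use this segment. Otherwise $x$, $y$, $y'$ lie on one line, and since $\dim X\ge2$ there is $z\in X$ off this line; the segments $[y,z]$ and $[z,y']$ meet the line only in $y$ and $y'$, so they avoid $x$. By Step~1 of the proof of Proposition~\ref{prop:key}, the sets $\{y\ne x:h(x,y)=0\}$ and $\{y\ne x:k(x,y)=0\}$ are relatively closed in $X\setminus\{x\}$. They are disjoint and cover this connected set, so one of them is empty. Thus the type of $(x,y)$ does not change when $y$ is replaced by any point other than $x$, and by the same argument in the first variable it does not change when $x$ is replaced by any point other than $y$. Given $x\ne y$ and $x'\ne y'$, choose $z\notin\{x,x'\}$. Then $(x,y)$, $(x,z)$, $(x',z)$, $(x',y')$ have the same type. So all pairs of distinct points have the same type, and $g(x,x)=x$ by (i). This is the dichotomy. Since $g_{N\setminus S}(y,x)=g_S(x,y)$, the second alternative says that $N\setminus S$ is decisive, so exactly one of $S$ and $N\setminus S$ is decisive.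

Let $S\subsetneq S'\subsetneq N$ with $S$ decisive, and suppose that $S'$ is not decisive, so that $N\setminus S'$ is. Take $x\ne y$. At the profile $P$ with $S'$ at $x$ and the other agents at $y$, the outcome is $y$. At the profile $P'$ with $S$ at $x$ and the other agents at $y$, the outcome is $x$. The two profiles differ only on $T=S'\setminus S$, whose members have peak $x$ in $P$. Lemma~\ref{lem:chain} gives $\|y-x\|\le\|x-x\|=0$, a contradiction.

(b) For $n=2$ we have $f=g_{\{1\}}$, and the dichotomy in (a) says that agent $1$ or agent $2$ is a dictator. The converse is in Example~\ref{ex:basic}.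

(c) Let $f$ be anonymous, efficient and strategyproof, and let $|S|=n/2$. A permutation of $N$ that exchanges $S$ and $N\setminus S$ gives $g_S(x,y)=g_S(y,x)$ for all $x,y$. For $x\neq y$ this contradicts both alternatives in (a), since each of them turns the identity into $x=y$.
\end{proof}

\section{An anonymous mechanism for three alternatives}\label{sec:anon}

Let $m=3$, so that $E$ is a plane, and let $n=2r-1$. By Theorem~\ref{thm:decisive}(a), in an anonymous, efficient and strategyproof mechanism the larger camp wins at every profile with two peaks: decisiveness depends only on the size of a coalition, so a decisive minority would make all larger coalitions decisive, its complement among them. The median behaves in this way on the line, so we try the median in each of two coordinates. Three points need care. The result must lie in the simplex, it must be efficient, and the coordinates must be chosen so that getting closer to a peak in each coordinate means getting closer in norm.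

We use one elementary fact repeatedly: \emph{a convex function $F:\mathbb R\to\mathbb R$ that is minimal at $0$ is nondecreasing on $[0,\infty)$ and nonincreasing on $(-\infty,0]$.} Indeed, for $t\ne0$ and $\lambda\in[0,1]$ we have $F(\lambda t)\le\lambda F(t)+(1-\lambda)F(0)\le F(t)$.

The first two points are settled together: the coordinatewise median will lie in the convex hull of the peaks, and in the plane this suffices for efficiency.

\begin{lemma}\label{lem:hull}
Let $m=3$. Every $q\in\operatorname{conv}\{x_1,\dots,x_n\}$ is efficient at $P=(x_1,\dots,x_n)$.
\end{lemma}

\begin{proof}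
Suppose that $q'$ dominates $q$; in particular $q'\ne q$. We first pass to a point that is strictly better for everybody. Let $q''=\frac12(q+q')$, fix $i$, and put $a=q-x_i$, $b=q'-x_i$, so that $a\ne b$ and $\|b\|\le\|a\|$. If $\|\frac12(a+b)\|\ge\|a\|$, then
\[
\|a\|\le\tfrac12\|a+b\|\le\tfrac12(\|a\|+\|b\|)\le\|a\| ,
\]
so $\|a\|=\|b\|$, both vectors are nonzero because $a\ne b$, and strict convexity gives $a=cb$ with $c>0$, hence $c=1$ and $a=b$. This contradiction shows that $\|q''-x_i\|<\|q-x_i\|$ for all $i$.

Let $w=q''-q\ne0$. In the Euclidean plane, some peak lies in the closed half-plane behind $q$ bounded by the line perpendicular to $w$, and moving from $q$ in direction $w$ does not help that agent. We need a substitute $e$ for the perpendicular direction. Let $\psi\ne0$ be a linear functional on $E$ with $\psi(w)=0$, and let $e$ maximize $\psi$ on the unit ball. Then $\psi(e)>0$, $\|e\|=1$, and $|\psi(u)|\le\psi(e)\|u\|$ for all $u\in E$ by homogeneity. Since $\psi(e)\ne0=\psi(w)$, the vectors $e,w$ are independent, and they form a basis of the plane $E$. For all real $\alpha,t$,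
\[
\|\alpha e+tw\|\ge\frac{|\psi(\alpha e+tw)|}{\psi(e)}=|\alpha|=\|\alpha e\| ,
\]
so the convex function $t\mapsto\|\alpha e+tw\|$ is minimal at $0$.

Write $x_i-q=\alpha_ie+\gamma_iw$. Since $q=\sum_i\lambda_ix_i$ with $\lambda_i\ge0$ and $\sum_i\lambda_i=1$, we have $\sum_i\lambda_i\gamma_i=0$, so $\gamma_i\le0$ for some $i$. For this agent $\gamma_i-1<\gamma_i\le0$, and therefore
\[
\|x_i-q''\|=\|\alpha_ie+(\gamma_i-1)w\|\ge\|\alpha_ie+\gamma_iw\|=\|x_i-q\| ,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:anon}]
\emph{Coordinates.} On the affine plane $A=\{q\in\mathbb R^3:\sum_jq(j)=1\}$ put $\alpha(q)=q(1)-q(2)$ and $\beta(q)=q(3)$. The map $(\alpha,\beta):A\to\mathbb R^2$ is an affine bijection, and with $u=(\frac12,-\frac12,0)$ and $v=(-\frac12,-\frac12,1)$ we have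
\[
q-q'=\bigl(\alpha(q)-\alpha(q')\bigr)u+\bigl(\beta(q)-\beta(q')\bigr)v\qquad(q,q'\in A),
\]
because both sides lie in $E$ and have the same third coordinate and the same difference of the first two. Moreover,
\[
\|su+tv\|^p=\Bigl|\frac{s-t}2\Bigr|^p+\Bigl|\frac{s+t}2\Bigr|^p+|t|^p
\]
is even in $s$ and even in $t$. An even convex function $F$ is minimal at $0$, since $F(0)\le\frac12(F(s)+F(-s))=F(s)$. Hence
\begin{equation}\label{eq:mono}
s\mapsto\|su+tv\|\ \text{ and }\ t\mapsto\|su+tv\|\ \text{ are convex and minimal at }0 .
\end{equation}

\emph{The mechanism.} Let $\alpha_i=\alpha(x_i)$, $\beta_i=\beta(x_i)$, $a=\operatorname{med}(\alpha_1,\dots,\alpha_n)$ and $b=\operatorname{med}(\beta_1,\dots,\beta_n)$, and let $f(P)$ be the point of $A$ with coordinates $(a,b)$. It does not depend on the order of the agents.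

\emph{The outcome lies in the hull of the peaks.} Otherwise $(a,b)$ lies outside the compact convex set $\operatorname{conv}\{(\alpha_i,\beta_i)\}$, and the separating hyperplane theorem gives reals $c_1,c_2$ with $c_1(\alpha_i-a)+c_2(\beta_i-b)>0$ for all $i$. By Lemma~\ref{lem:median}(a), whatever the signs of $c_1$ and $c_2$, at least $r$ agents have $c_1(\alpha_i-a)\le0$ and at least $r$ agents have $c_2(\beta_i-b)\le0$. Since $r+r>n$, some agent satisfies both inequalities, a contradiction. So $f(P)\in\operatorname{conv}\{x_1,\dots,x_n\}\subseteq\Delta^3$. Thus $f$ is an anonymous mechanism, and it is efficient by Lemma~\ref{lem:hull}.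

\emph{Strategyproofness.} Let $(a',b')$ be the medians after a misreport of agent $i$. By Lemma~\ref{lem:median}(b), $a-\alpha_i$ lies between $0$ and $a'-\alpha_i$, and $b-\beta_i$ lies between $0$ and $b'-\beta_i$, endpoints included. By \eqref{eq:mono} and the monotonicity of convex functions away from their minimum, applied to one coordinate at a time,
\[
\|(a'-\alpha_i)u+(b'-\beta_i)v\|\ge\|(a-\alpha_i)u+(b'-\beta_i)v\|\ge\|(a-\alpha_i)u+(b-\beta_i)v\| .
\]
The left side is the distance of $x_i$ from the outcome after the misreport, and the right side is $\|f(P)-x_i\|$.
\end{proof}

\begin{example}\label{ex:three}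
For $n=3$ and peaks $e_1,e_2,e_3$ the coordinates are $(1,0)$, $(-1,0)$, $(0,1)$. Both medians are $0$ and the outcome is $(\frac12,\frac12,0)$. It is not a peak, so Theorem~\ref{thm:main} does not extend to profiles with three distinct peaks. It is not the proportional outcome $(\frac13,\frac13,\frac13)$ either.
\end{example}

\begin{remark}
Only property \eqref{eq:mono} of the basis was used, and every normed plane has a basis with this property. Let $u,v$ maximize $|\det(u,v)|$ over pairs of vectors in the unit ball (an Auerbach basis); the maximum is positive and, by scaling, $\|u\|=\|v\|=1$. If $\|su+tv\|\le1$, then $|s|\,|\det(u,v)|=|\det(su+tv,v)|\le|\det(u,v)|$, so $|s|\le1$, and $\det(u,su+tv)$ gives $|t|\le1$. By homogeneity $\|su+tv\|\ge\max(|s|,|t|)$, which is \eqref{eq:mono}. The restriction to the plane, on the other hand, is used twice: in Lemma~\ref{lem:hull}, where $e,w$ span $E$, and in the hull property, where two majorities intersect but three need not. The coordinatewise median of $(1,0,0)$, $(0,1,0)$, $(0,0,1)$ in $\mathbb R^3$ is the origin, which is outside their convex hull.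
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGSS}
Felix Brandt, Matthias Greger, Erel Segal-Halevi, Warut Suksompong,
\emph{Optimal Budget Aggregation with Star-Shaped Preference Domains},
arXiv:2402.15904 (2024).

\end{thebibliography}
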